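\title{Limit models of different cofinalities can be isomorphic without tameness}

\begin{abstract}
Let $\mathbf K$ be an abstract elementary class that is stable in $\lambda$ and carries, on its models of cardinality $\lambda$, an independence relation with uniqueness, extension, universal continuity and local character. It is known that if $\mathbf K$ is $\aleph_0$-tame, then a limit model whose length has cofinality below the local character cardinal is not isomorphic to a limit model whose length has a different cofinality. We show in ZFC that tameness cannot be dropped: whenever $\lambda=\lambda^\theta$, there is such a class with local character cardinal $\theta^+$ and only one model of cardinality $\lambda$ up to isomorphism. We also show that $\aleph_0$-tameness can be weakened to tameness for sets of size less than the larger of the two cofinalities.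
\end{abstract}

\section{Introduction}\label{sec:intro}

A limit model of cardinality $\lambda$ is built by starting from some model and passing, $\delta$ times, to an extension that contains a copy of every extension of cardinality $\lambda$. Under the hypotheses below, the result depends up to isomorphism only on the cofinality of $\delta$ (Proposition~\ref{prop:standard}), and one wants to know which cofinalities give the same model. An independence relation supplies a threshold: along chains of large cofinality every type over the union is based on a member of the chain, and along chains of small cofinality some type is not. This paper is about whether lying below the threshold is, by itself, enough to tell limit models apart.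

\subsection{The setting}\label{sec:setting}

Abstract elementary classes (AECs) and Galois types are recalled in Section~\ref{sec:background}. Let $\mathbf K$ be an AEC and $\lambda\ge\operatorname{LS}(\mathbf K)$. We write $\mathbf K_\lambda$ for the class of models in $\mathbf K$ of cardinality $\lambda$ and $\mathbf{gS}(M)$ for the set of Galois types over $M$. Regular cardinals are infinite.

For $M,N\in\mathbf K_\lambda$, we say that $N$ is \emph{universal over} $M$, and write $M\le^u_{\mathbf K}N$, if $M\le_{\mathbf K}N$ and every $M'\in\mathbf K_\lambda$ with $M\le_{\mathbf K}M'$ has a $\mathbf K$-embedding into $N$ fixing $M$ pointwise. For a limit ordinal $\delta<\lambda^+$, a \emph{universal chain of length $\delta$} is an increasing continuous chain $\langle M_i:i\le\delta\rangle$ in $\mathbf K_\lambda$ with $M_i\le^u_{\mathbf K}M_{i+1}$ for all $i<\delta$. Its last member $M_\delta$ is a \emph{$(\lambda,\delta)$-limit model} (over $M_0$).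

An \emph{independence relation} $\mathbf i$ on $\mathbf K_\lambda$ is a relation on pairs $(M,p)$ with $p\in\mathbf{gS}(N)$, $M\le_{\mathbf K}N$ and $M,N\in\mathbf K_\lambda$, read ``$p$ does not fork over $M$'', that is preserved under isomorphisms (\emph{invariance}) and satisfies \emph{monotonicity}: if $M\le_{\mathbf K}M'\le_{\mathbf K}N'\le_{\mathbf K}N$ are in $\mathbf K_\lambda$ and $p\in\mathbf{gS}(N)$ does not fork over $M$, then $p\upharpoonright N'$ does not fork over $M'$. For a regular cardinal $\mu$, the relation $\mathbf i$ has \emph{$(\ge\mu)$-local character} if for every universal chain $\langle M_i:i\le\delta\rangle$ with $\operatorname{cf}(\delta)\ge\mu$ and every $p\in\mathbf{gS}(M_\delta)$ there is $i<\delta$ such that $p$ does not fork over $M_i$.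

The \emph{standing hypotheses} on $(\mathbf K,\lambda,\mathbf i)$ are the following.
\begin{itemize}
\item \emph{Stability in $\lambda$:} $|\mathbf{gS}(M)|\le\lambda$ for every $M\in\mathbf K_\lambda$.
\item $\mathbf K_\lambda$ has amalgamation, joint embedding and no maximal models.
\item \emph{Uniqueness:} if $M\le_{\mathbf K}N$ are in $\mathbf K_\lambda$, $p,q\in\mathbf{gS}(N)$ do not fork over $M$ and $p\upharpoonright M=q\upharpoonright M$, then $p=q$.
\item \emph{Extension:} if $M\le_{\mathbf K}N\le_{\mathbf K}N'$ are in $\mathbf K_\lambda$ and $p\in\mathbf{gS}(N)$ does not fork over $M$, then some $q\in\mathbf{gS}(N')$ extends $p$ and does not fork over $M$.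
\item \emph{Universal continuity:} if $\langle M_i:i\le\delta\rangle$ is a universal chain, $p\in\mathbf{gS}(M_\delta)$ and $p\upharpoonright M_i$ does not fork over $M_0$ for every $i<\delta$, then $p$ does not fork over $M_0$.
\item \emph{$(\ge\kappa)$-local character} for some regular $\kappa\le\lambda$.
\end{itemize}
The threshold is the cardinal $\kappa(\mathbf i,\mathbf K_\lambda,\le^u_{\mathbf K})$, abbreviated $\kappa(\mathbf i)$: the least regular $\mu$ such that $\mathbf i$ has $(\ge\mu)$-local character. Thus $\kappa(\mathbf i)\le\kappa\le\lambda$.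

\subsection{The question}

The following example shows how a type that is based on no member of a short chain separates limit models.

\begin{example}\label{ex:visible}
Consider structures that are disjoint unions of sorts $P$ and $C_n$ ($n<\omega$), with functions $f_n:P\to C_n$, ordered by substructure. Let $\lambda\ge\aleph_1$. Say that $b\in P$ \emph{codes} $(c_n)\in\prod_nC_n$ if $f_n(b)=c_n$ for all $n$. In the union of a universal chain $\langle M_i:i\le\omega_1\rangle$ every sequence is coded: it lies in some $M_i$, we can add to $M_i$ one point $b$ coding it, and this extension embeds into $M_{i+1}$ over $M_i$. In the union of a universal chain $\langle M_n:n\le\omega\rangle$ some sequence is not coded: by universality there is $c_n\in C_n(M_{n+1})\setminus M_n$, and every $b\in P(M_k)$ has $f_k(b)\in M_k$, so $f_k(b)\ne c_k$. Hence no $(\lambda,\omega)$-limit model of this class is isomorphic to a $(\lambda,\omega_1)$-limit model.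
\end{example}

The type of a new point coding $(c_n)$ uses parameters that lie in no single $M_n$; this is what failure of local character at $\omega$ looks like. The general statement suggested by the example holds under an additional hypothesis. The class $\mathbf K$ is \emph{$\aleph_0$-tame} if Galois types over a model are equal whenever their restrictions to every countable subset of the model are equal. The following theorem is known.

\begin{theorem}\label{thm:known}
Assume the standing hypotheses and that $\mathbf K$ is $\aleph_0$-tame. Let $\delta_1,\delta_2<\lambda^+$ be limit ordinals with $\operatorname{cf}(\delta_1)<\kappa(\mathbf i)$ and $\operatorname{cf}(\delta_1)\ne\operatorname{cf}(\delta_2)$. Then the $(\lambda,\delta_1)$-limit model is not isomorphic to the $(\lambda,\delta_2)$-limit model.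
\end{theorem}

The problem we solve comes from the paper of Beard and Mazari-Armida \cite{BMA}, where it is left open: \emph{can tameness be avoided in Theorem~\ref{thm:known}?} That is, under the standing hypotheses alone, if $\operatorname{cf}(\delta_1)<\kappa(\mathbf i)$ and $\operatorname{cf}(\delta_1)\ne\operatorname{cf}(\delta_2)$, must every $(\lambda,\delta_1)$-limit model be non-isomorphic to every $(\lambda,\delta_2)$-limit model?

One might guess that it must. The standing hypotheses and the conclusion speak only about models of cardinality $\lambda$, while tameness speaks about countable sets, which may be much smaller than any model of $\mathbf K$. But a type that forks over every member of a chain is a feature of the chain. To turn it into a feature of the union one has to compare two chains with the same union, and a member of one chain need not be contained in any member of the other. Small subsets of the union are what two chains have in common.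

\subsection{Results}

The answer is no.

\begin{theorem}\label{thm:A}
Let $\theta$ be an infinite cardinal and $\lambda=\lambda^\theta$. There are an AEC $\mathbf K$ with $\operatorname{LS}(\mathbf K)=\lambda$ and an independence relation $\mathbf i$ on $\mathbf K_\lambda$ satisfying the standing hypotheses (with $\kappa=\theta^+\le\lambda$) such that $\kappa(\mathbf i)=\theta^+$ and any two models in $\mathbf K_\lambda$ are isomorphic. Hence for all limit $\delta_1,\delta_2<\lambda^+$, every $(\lambda,\delta_1)$-limit model is isomorphic to every $(\lambda,\delta_2)$-limit model, and such models exist. Moreover, over every $M\in\mathbf K_\lambda$ there are $p\ne q$ in $\mathbf{gS}(M)$ with $p\upharpoonright A=q\upharpoonright A$ for all $A\subseteq M$ with $|A|<\lambda$.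
\end{theorem}

Take $\theta=\aleph_0$, $\lambda=2^{\aleph_0}$, $\delta_1=\omega$ and $\delta_2=\omega_1<\lambda^+$. Then $\operatorname{cf}(\delta_1)=\aleph_0<\aleph_1=\kappa(\mathbf i)$ and $\operatorname{cf}(\delta_1)\ne\operatorname{cf}(\delta_2)$, but the $(\lambda,\omega)$- and $(\lambda,\omega_1)$-limit models are isomorphic. This is a counterexample in ZFC.

The second result is a complement, and is not needed for the answer.

\begin{theorem}\label{thm:B}
Assume the standing hypotheses. Let $\delta_1,\delta_2<\lambda^+$ be limit ordinals with $\operatorname{cf}(\delta_1)<\kappa(\mathbf i)$ and $\operatorname{cf}(\delta_1)\ne\operatorname{cf}(\delta_2)$, and let $\mu=\max(\operatorname{cf}(\delta_1),\operatorname{cf}(\delta_2))$. If types over models in $\mathbf K_\lambda$ are equal whenever their restrictions to all subsets of size $<\mu$ are equal, then no $(\lambda,\delta_1)$-limit model is isomorphic to a $(\lambda,\delta_2)$-limit model.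
\end{theorem}

Since $\mu$ is the larger of two distinct infinite cardinals, $\mu\ge\aleph_1$ and countable sets have size $<\mu$; so Theorem~\ref{thm:B} contains Theorem~\ref{thm:known}. We do not claim that its tameness hypothesis is optimal.

We prove Theorem~\ref{thm:B} first (Section~\ref{sec:B}), because the proof uses tameness at one point and so shows what a counterexample has to do. Section~\ref{sec:cell} isolates the device behind Theorem~\ref{thm:A}, and Sections~\ref{sec:class}--\ref{sec:end} contain the proof.

\section{Background}\label{sec:background}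

An \emph{AEC} is a class $\mathbf K$ of structures in a fixed finitary vocabulary $\tau$ with a partial order $\le_{\mathbf K}$, both closed under isomorphism, such that:
\begin{itemize}
\item $M\le_{\mathbf K}N$ implies that $M$ is a substructure of $N$, written $M\subseteq N$;
\item (coherence) if $M\subseteq N$, $M\le_{\mathbf K}N'$ and $N\le_{\mathbf K}N'$, then $M\le_{\mathbf K}N$;
\item (chains) if $\langle M_i:i<\delta\rangle$ is $\le_{\mathbf K}$-increasing with union $M$, then $M\in\mathbf K$, $M_i\le_{\mathbf K}M$ for all $i$, and $M\le_{\mathbf K}N$ whenever $M_i\le_{\mathbf K}N$ for all $i$;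
\item (L\"owenheim--Skolem) there is a cardinal $\lambda_0\ge|\tau|+\aleph_0$ such that every $A\subseteq N\in\mathbf K$ is contained in some $M\le_{\mathbf K}N$ with $|M|\le|A|+\lambda_0$. The least such $\lambda_0$ is $\operatorname{LS}(\mathbf K)$.
\end{itemize}
A \emph{$\mathbf K$-embedding} $f:M\to N$ is an isomorphism of $M$ onto some $f[M]\le_{\mathbf K}N$; it is \emph{over} $A$ if it fixes $A$ pointwise. $\mathbf K_\lambda$ has \emph{amalgamation} if whenever $M\le_{\mathbf K}N_1,N_2$ in $\mathbf K_\lambda$, the models $N_1,N_2$ have $\mathbf K$-embeddings over $M$ into one $N\in\mathbf K_\lambda$; \emph{joint embedding} if any two members have $\mathbf K$-embeddings into a third; \emph{no maximal models} if every member has a proper $\le_{\mathbf K}$-extension in $\mathbf K_\lambda$.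

Consider triples $(a,A,N)$ with $N\in\mathbf K$, $A\subseteq N$, $a\in N$. Two triples $(a_1,A,N_1)$ and $(a_2,A,N_2)$ are \emph{linked} if there are $\mathbf K$-embeddings $f_\ell:N_\ell\to N$ over $A$ with $f_1(a_1)=f_2(a_2)$. The \emph{Galois type} $\operatorname{gtp}(a/A;N)$ is the class of $(a,A,N)$ under the equivalence relation generated by being linked, and $\mathbf{gS}(M)=\{\operatorname{gtp}(a/M;N):M\le_{\mathbf K}N\}$. For $p=\operatorname{gtp}(a/A;N)$ and $B\subseteq A$, the restriction $p\upharpoonright B=\operatorname{gtp}(a/B;N)$ is well defined, since triples linked over $A$ are linked over $B$. We use three properties.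
\begin{itemize}
\item[(T1)] If $f:N\to N'$ is a $\mathbf K$-embedding over $A$, then $\operatorname{gtp}(a/A;N)=\operatorname{gtp}(f(a)/A;N')$; the link is given by $f$ and the identity. In particular $\operatorname{gtp}(a/A;N)=\operatorname{gtp}(a/A;N')$ if $N\le_{\mathbf K}N'$.
\item[(T2)] If $\operatorname{gtp}(a_1/A;N_1)=\operatorname{gtp}(a_2/A;N_2)$ and the isomorphisms $h_\ell:N_\ell\cong N'_\ell$ agree on $A$, with $A'=h_1[A]$, then $\operatorname{gtp}(h_1(a_1)/A';N'_1)=\operatorname{gtp}(h_2(a_2)/A';N'_2)$. To see this, rename every model in a sequence of links by an isomorphism extending $h_1\upharpoonright A$. So an isomorphism $h:M\cong M'$ induces a bijection $p\mapsto h(p)$ from $\mathbf{gS}(M)$ to $\mathbf{gS}(M')$: extend $h$ to an isomorphism $\hat h:N\cong N'$ and put $h(\operatorname{gtp}(a/M;N))=\operatorname{gtp}(\hat h(a)/M';N')$.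
\item[(T3)] Let $\lambda\ge\operatorname{LS}(\mathbf K)$ and $M\in\mathbf K_\lambda$. Every $p\in\mathbf{gS}(M)$ is $\operatorname{gtp}(a/M;N)$ for some $N\in\mathbf K_\lambda$. If $\mathbf K_\lambda$ has amalgamation and $M\le_{\mathbf K}N_1,N_2$ in $\mathbf K_\lambda$, then $\operatorname{gtp}(a_1/M;N_1)=\operatorname{gtp}(a_2/M;N_2)$ if and only if the two triples are linked through a model in $\mathbf K_\lambda$. Indeed, by coherence all models in a sequence of links are $\le_{\mathbf K}$-extensions of $M$, by the L\"owenheim--Skolem axiom and coherence they can be shrunk to size $\lambda$, and two consecutive links are merged by amalgamating their targets over the middle model.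
\end{itemize}

If $M\le^u_{\mathbf K}M'\le_{\mathbf K}M''$ in $\mathbf K_\lambda$, then $M\le^u_{\mathbf K}M''$. Consequently, restricting a universal chain to an increasing continuous sequence of indices gives a universal chain. We shall use two standard facts.

\begin{proposition}\label{prop:standard}
Suppose $\mathbf K$ is stable in $\lambda$ and $\mathbf K_\lambda$ has amalgamation, joint embedding and no maximal models.
\begin{enumerate}
\item Every $M\in\mathbf K_\lambda$ has a universal extension in $\mathbf K_\lambda$. Hence universal chains of every limit length $\delta<\lambda^+$ start at every $M\in\mathbf K_\lambda$.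
\item If $\operatorname{cf}(\delta)=\operatorname{cf}(\delta')$, then every $(\lambda,\delta)$-limit model is isomorphic to every $(\lambda,\delta')$-limit model.
\end{enumerate}
\end{proposition}

\section{Where tameness enters: proof of Theorem~\ref{thm:B}}\label{sec:B}

Throughout this section we assume the standing hypotheses. The plan follows Example~\ref{ex:visible}. Over a short limit model $N=\bigcup_iA_i$ there is a type $p$ forking over every $A_i$. If $N$ is also a longer limit model, then small pieces of $p$ are realized in $N$, and in fact in a single $A_i$. Tameness then makes $p$ invariant over $A_i$, and an invariant type does not fork.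

For $\chi<\kappa(\mathbf i)$, the definition of $\kappa(\mathbf i)$ gives a bad chain only of some cofinality $\ge\chi$. Universal continuity lets us shorten it; this is the only use of that hypothesis.

\begin{lemma}\label{lem:forkingchain}
Let $\chi<\kappa(\mathbf i)$ be regular. There are a universal chain $\langle A_\alpha:\alpha\le\chi\rangle$ and $p\in\mathbf{gS}(A_\chi)$ that forks over $A_\alpha$ for every $\alpha<\chi$.
\end{lemma}

\begin{proof}
Since $(\ge\chi)$-local character fails, there are a universal chain whose length has cofinality $\sigma\ge\chi$ and a type $p'$ over its union forking over every earlier member. Restricting to a closed unbounded set of indices of order type $\sigma$, we may write the chain as $\langle M_i:i\le\sigma\rangle$.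

For each $i<\sigma$ there is $j$ with $i<j<\sigma$ such that $p'\upharpoonright M_j$ forks over $M_i$. Otherwise $p'\upharpoonright M_k$ does not fork over $M_i$ for $i<k<\sigma$, and for $k=i$ by monotonicity; universal continuity for $\langle M_k:i\le k\le\sigma\rangle$ then says that $p'$ does not fork over $M_i$, which is false.

Choose an increasing continuous sequence $\langle j_\alpha:\alpha\le\chi\rangle$ in $\sigma+1$ with $j_\alpha<\sigma$ for $\alpha<\chi$ and $p'\upharpoonright M_{j_{\alpha+1}}$ forking over $M_{j_\alpha}$; at limits $\alpha<\chi$ the supremum stays below $\sigma$ because $\sigma\ge\chi$ is regular. Let $A_\alpha=M_{j_\alpha}$ and $p=p'\upharpoonright A_\chi$. If $p$ did not fork over $A_\alpha$, then by monotonicity neither would $p\upharpoonright A_{\alpha+1}$.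
\end{proof}

The next lemma passes from invariance to non-forking. Local character gives non-forking only for the restriction of $p$ to a limit model of length $\kappa(\mathbf i)$. We find such a model low in $N$ and then copy all of $N$ into it.

\begin{lemma}\label{lem:invariant}
Let $A\le^u_{\mathbf K}A'\le_{\mathbf K}N$ in $\mathbf K_\lambda$ and $p\in\mathbf{gS}(N)$. Suppose $h(p)=p\upharpoonright h[N]$ for every $\mathbf K$-embedding $h:N\to N$ over $A$. Then $p$ does not fork over $A'$.
\end{lemma}

\begin{proof}
Let $\kappa'=\kappa(\mathbf i)\le\lambda$ and let $\langle D_\alpha:\alpha\le\kappa'\rangle$ be a universal chain with $D_0=A$. Since $A\le^u_{\mathbf K}A'$, we may replace the chain by an image over $A$ and assume $D_{\kappa'}\le_{\mathbf K}A'$. By local character $p\upharpoonright D_{\kappa'}$ does not fork over $D_\alpha$ for some $\alpha<\kappa'$. By extension there is $q\in\mathbf{gS}(N)$ extending $p\upharpoonright D_{\kappa'}$ that does not fork over $D_\alpha$. We show $p=q$.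

As $D_\alpha\le^u_{\mathbf K}D_{\alpha+1}$ and $D_\alpha\le_{\mathbf K}N$, there is a $\mathbf K$-embedding $h:N\to D_{\alpha+1}$ over $D_\alpha$. Put $Y=h[N]$, so $D_\alpha\le_{\mathbf K}Y\le_{\mathbf K}D_{\kappa'}\le_{\mathbf K}N$. By assumption $h(p)=p\upharpoonright Y$. The types $h(q)$ and $q\upharpoonright Y$ do not fork over $D_\alpha$, by invariance and monotonicity respectively, and both restrict to $q\upharpoonright D_\alpha$ since $h$ fixes $D_\alpha$. By uniqueness $h(q)=q\upharpoonright Y$. As $p$ and $q$ agree on $D_{\kappa'}\supseteq Y$,
\[h(p)=p\upharpoonright Y=q\upharpoonright Y=h(q),\]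
so $p=q$. Thus $p$ does not fork over $D_\alpha$, and by monotonicity it does not fork over $A'$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\chi=\min(\operatorname{cf}(\delta_1),\operatorname{cf}(\delta_2))$. Then $\chi<\mu\le\lambda$ are regular and $\chi\le\operatorname{cf}(\delta_1)<\kappa(\mathbf i)$. Suppose that some $(\lambda,\delta_1)$-limit model is isomorphic to some $(\lambda,\delta_2)$-limit model. By Proposition~\ref{prop:standard}, every $(\lambda,\chi)$-limit model is then isomorphic to a $(\lambda,\mu)$-limit model, hence is one. Take $\langle A_i:i\le\chi\rangle$ and $p$ from Lemma~\ref{lem:forkingchain}, put $N=A_\chi$, and let $\langle B_j:j\le\mu\rangle$ be a universal chain with $B_\mu=N$.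

For $j<\mu$, write $p\upharpoonright B_j=\operatorname{gtp}(a/B_j;N')$ with $N'\in\mathbf K_\lambda$ and embed $N'$ into $B_{j+1}$ over $B_j$. The image $b_j$ of $a$ satisfies $\operatorname{gtp}(b_j/B_j;N)=p\upharpoonright B_j$ by (T1). Each $b_j$ lies in some $A_i$, and $\chi<\mu$ with $\mu$ regular, so there is $i<\chi$ such that $J=\{j<\mu:b_j\in A_i\}$ is unbounded in $\mu$. This is where $\chi\neq\mu$ is used. A set $Z\subseteq N$ with $|Z|<\mu$ is contained in $B_j$ for all large $j$, so
\begin{equation}\label{eq:dagger}
\operatorname{gtp}(b_k/Z;N)=p\upharpoonright Z\quad\text{for all large enough }k\in J.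
\end{equation}

Let $h:N\to N$ be a $\mathbf K$-embedding over $A_i$ and $Y=h[N]$. We claim that $h(p)=p\upharpoonright Y$. By the tameness hypothesis, used only here, it suffices to compare restrictions to sets $Z'\subseteq Y$ with $|Z'|<\mu$. Let $Z=h^{-1}[Z']$ and let $k\in J$ be large enough for \eqref{eq:dagger} to hold for both $Z$ and $Z'$. Since $b_k\in A_i$, we have $h(b_k)=b_k$. Applying (T2) to $p\upharpoonright Z=\operatorname{gtp}(b_k/Z;N)$, and then (T1) and \eqref{eq:dagger},
\[h(p)\upharpoonright Z'=\operatorname{gtp}(h(b_k)/Z';Y)=\operatorname{gtp}(b_k/Z';N)=p\upharpoonright Z'.\]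
This proves the claim. By Lemma~\ref{lem:invariant} for $A_i\le^u_{\mathbf K}A_{i+1}\le_{\mathbf K}N$, the type $p$ does not fork over $A_{i+1}$. As $i+1<\chi$, this contradicts the choice of $p$.
\end{proof}

\begin{remark}
Suppose the standing hypotheses hold, $\kappa(\mathbf i)>\aleph_0$, and all models in $\mathbf K_\lambda$ are isomorphic. Applying Theorem~\ref{thm:B} with $\delta_1=\omega$ and $\delta_2=\mu$, we see that for every uncountable regular $\mu\le\lambda$ there are distinct types over a model in $\mathbf K_\lambda$ that agree on all subsets of size $<\mu$. So a class as in Theorem~\ref{thm:A} must have types that differ only when a large part of the model is in view.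
\end{remark}

\section{A bit that no model remembers}\label{sec:cell}

We want to keep the types of Example~\ref{ex:visible}, so that local character still fails at $\omega$, and lose the invariant ``every sequence is coded''. The relation ``$b$ is attached to $c$'' should therefore be a property of an extension $M\le N$ with $c\in M$ and $b\in N\setminus M$, and it should not be readable from $N$ alone. Here is the smallest structure with this behavior.

\begin{example}\label{ex:cell}
A \emph{cell} consists of three two-element sets $T,X_0,X_1$ and a function $F:T\times(X_0\cup X_1)\to\mathbb F_2$ whose value changes when either argument is replaced by the other point of its set. Write $t\mapsto t'$ for the swap of $T$ and $x\mapsto b+x$ for the swap of $X_0$ and of $X_1$. For $\bar y=(y_0,y_1)\in X_0\times X_1$ the sum $F(t,y_0)+F(t,y_1)$ does not depend on $t$, because swapping $t$ changes both terms; call it the \emph{parity} of $\bar y$. Fix $t\in T$ and let $x_i\in X_i$ be the point with $F(t,x_i)=0$. The pairs $(x_0,x_1)$ and $(b+x_0,b+x_1)$ have parity $0$, and the pairs $(x_0,b+x_1)$ and $(b+x_0,x_1)$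 have parity $1$. We note three things.
\begin{enumerate}
\item A cell with a chosen pair $\bar y$ carries one bit. Isomorphisms preserve parity, and the two pairs of equal parity are exchanged by the automorphism that swaps all three sets.
\item A cell alone carries nothing. Any two cells are isomorphic: match the points $t,x_0,x_1$ of one with those of the other.
\item One coordinate does not reveal the bit: each $y_0\in X_0$ belongs to a pair of each parity.
\end{enumerate}
A smaller model that lacks the swap $b$ contains one point of each $X_i$, and so fixes a bit. The set $T$ is what makes (3) true in the right sense: if $T$ were a single point $t$, the value $F(t,y_0)$ would be a bit visible from $y_0$ alone.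
\end{example}

The class of Theorem~\ref{thm:A} has one cell for each pair $(b,c)$, and its bit says whether $b$ is attached to $c$. Three changes are needed. First, the coordinates are indexed by $\lambda$, and $T$ becomes a set acted on by the finite subsets of $\lambda$ of even size, so that again only a parity survives; fewer than $\lambda$ points cannot see it. Second, a model containing $c$ must fix the bit for every $b$ that arrives later, so the sets $X_\xi$ depend only on $c$ and are shared by all $b$, each $b$ acting as a swap. With $\lambda$ coordinates and $\lambda$ elements $b$, each $b$ can be given its own coordinate, and all bits can be reset to $0$ at once; this gives categoricity in $\lambda$. Third, if the bits of a new $b$ were arbitrary there would be $2^\lambda$ types. We restrict them in the ordering of the class to imitate the functions $f_n$: at most one $c$ in each $C_\nu$ has bit $1$.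

\section{The class}\label{sec:class}

Fix $\theta$ and $\lambda=\lambda^\theta$; then $\theta^+\le2^\theta\le\lambda$. For a set $Y$, the finite subsets of $Y$ form a group $[Y]^{<\omega}$ under symmetric difference $\triangle$. Let $S\le[\lambda]^{<\omega}$ be the subgroup of sets of even size; $|S|=\lambda$. Truth values lie in $\mathbb F_2$, and $1_s$ is the characteristic function of $s$. A nonempty set with an action of a group $G$ is a \emph{$G$-torsor} if the action is free and transitive: for any two points exactly one element of $G$ moves the first to the second.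

\subsection{Structures and frames}

The vocabulary has $\lambda$ symbols: unary predicates $C_\nu$ ($\nu<\theta$), $P$, $X_\xi$ ($\xi<\lambda$) and $T$, where we put $C=\bigcup_\nu C_\nu$ and $X=\bigcup_\xi X_\xi$; unary functions $\gamma:X\cup T\to C$ and $\pi:T\to P$; for each $s\in S$ a unary function $t\mapsto s+t$ from $T$ to $T$; one binary function $(b,x)\mapsto b+x$ mapping $P\times X_\xi$ to $X_\xi$ for each $\xi$; and a binary relation $F\subseteq T\times X$, viewed as a function to $\mathbb F_2$. Outside the indicated domains, functions return their last argument. Put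
\[T_{b,c}=\{t\in T:\pi(t)=b,\ \gamma(t)=c\},\qquad X_{c,\xi}=\{x\in X_\xi:\gamma(x)=c\}.\]
An element $c\in C_\nu$ has \emph{level} $\nu$.

\begin{definition}
$\mathbf K^*$ is the class of structures satisfying the following.
\begin{itemize}
\item[(A1)] The universe is the disjoint union of the $C_\nu$, $P$, the $X_\xi$ and $T$; $|P|\ge\lambda$ and $|C_\nu|\ge\lambda$ for all $\nu$.
\item[(A2)] For $b\in P$ and $c\in C$, the maps $t\mapsto s+t$ make $T_{b,c}$ an $S$-torsor.
\item[(A3)] For $c\in C$ and $\xi<\lambda$, the maps $x\mapsto b+x$ ($b\in P$) are commuting involutions of $X_{c,\xi}$, and the resulting action $(e,x)\mapsto e+x$ makes $X_{c,\xi}$ a $[P]^{<\omega}$-torsor.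
\item[(A4)] $F(t,x)=0$ if $\gamma(t)\ne\gamma(x)$. For $t\in T_{b,c}$ and $x\in X_{c,\xi}$,
\[F(s+t,x)=F(t,x)+1_s(\xi),\qquad F(t,e+x)=F(t,x)+1_e(b).\]
\item[(A5)] For every $c\in C$ there is a \emph{frame at $c$}: a sequence $\bar x=(x_\xi)_{\xi<\lambda}\in\prod_\xi X_{c,\xi}$ such that $F(t,\bar x):=\{\xi:F(t,x_\xi)=1\}$ is finite for all $b\in P$ and $t\in T_{b,c}$.
\end{itemize}
\end{definition}

By (A4), $F(s+t,\bar x)=s\mathbin{\triangle}F(t,\bar x)$. Since $|s|$ is even, for a frame $\bar x$ at $c$ the parity of $|F(t,\bar x)|$ for $t\in T_{b,c}$ depends only on $b$; it is the \emph{parity of $\bar x$ at $b$}. The frame is \emph{balanced} if its parity at every $b$ is $0$.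

\begin{example}\label{ex:models}
Let $P$ and $C_\nu$ ($\nu<\theta$) be disjoint sets of size $\ge\lambda$ and let $u:P\times C\to\mathbb F_2$. Define $N(P,C,u)$ by $T=P\times C\times S$ and $X_\xi=\{(c,\xi,e):c\in C,\ e\in[P]^{<\omega}\}$ (tagged so that all sorts are disjoint), $\pi(b,c,s)=b$, $\gamma(b,c,s)=\gamma(c,\xi,e)=c$, both actions by $\triangle$ on the last coordinate, and
\[F\bigl((b,c,s),(c,\xi,e)\bigr)=1_s(\xi)+1_e(b)+u(b,c)\,1_{\{0\}}(\xi),\]
with $F=0$ when the $C$-coordinates differ. Then (A1)--(A3) hold by construction and (A4) holds because $1_{s\triangle s'}=1_s+1_{s'}$. For $\bar o^c=((c,\xi,\emptyset))_{\xi<\lambda}$, the set $F((b,c,s),\bar o^c)$ is $s$ if $u(b,c)=0$ and $s\mathbin{\triangle}\{0\}$ if $u(b,c)=1$. So $\bar o^c$ is a frame with parity $u(b,c)$ at $b$, and $N(P,C,u)\in\mathbf K^*$. The model $N(P,C,0)$ is the \emph{standard model} on $P$ and $(C_\nu)_\nu$. If $P$ and all $C_\nu$ have size $\lambda$, so does $N(P,C,u)$.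
\end{example}

The next lemma describes what a substructure sees.

\begin{lemma}\label{lem:sub}
Let $M\subseteq N$ be in $\mathbf K^*$, $c\in C(M)$ and $\xi<\lambda$.
\begin{enumerate}
\item[(a)] $T_{b,c}(M)=T_{b,c}(N)$ for $b\in P(M)$.
\item[(b)] For $x\in X_{c,\xi}(M)$ and $e\in[P(N)]^{<\omega}$: $e+x\in M$ if and only if $e\subseteq P(M)$.
\item[(c)] Every $a\in X_{c,\xi}(N)$ can be written uniquely as $a=e+x$ with $x\in X_{c,\xi}(M)$ and $e\subseteq P(N)\setminus P(M)$ finite. We call this the \emph{decomposition of $a$ over $M$}.
\item[(d)] Let $b\in P(N)\setminus P(M)$ and $t\in T_{b,c}(N)$. Then $F(t,\cdot)$ is constant on each $X_{c,\xi}(M)$. Hence $F(t,\bar x)$ is the same set $F_M(t)\subseteq\lambda$ for all $\bar x\in\prod_\xi X_{c,\xi}(M)$, and $F_M(s+t)=s\mathbin{\triangle}F_M(t)$.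
\item[(e)] Let also $N\subseteq N'\in\mathbf K^*$, $b\in P(N')\setminus P(M)$ and $t\in T_{b,c}(N')$. If $b\notin N$, then $F_M(t)=F_N(t)$. If $b\in N$, then $t\in N$ and $F_M(t)$ is the same whether computed in $N$ or in $N'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $T_{b,c}(M)$ is a nonempty $S$-invariant subset of the $S$-torsor $T_{b,c}(N)$.

(b) If $e\subseteq P(M)$, then $e+x\in M$ since $M$ is closed under $+$. If $e+x\in M$, then $e+x=d+x$ for some $d\subseteq P(M)$ by transitivity in $M$, and $e=d$ by freeness in $N$.

(c) Pick $x_0\in X_{c,\xi}(M)$, write $a=e_0+x_0$, and let $e=e_0\setminus P(M)$, $x=(e_0\cap P(M))+x_0$. If $e+x=e'+x'$ are two decompositions, then $x'=d+x$ with $d\subseteq P(M)$, so $e=e'\mathbin{\triangle}d$ by freeness; as $e$ and $e'$ miss $P(M)$, $d=\emptyset$.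

(d) Two points of $X_{c,\xi}(M)$ differ by some $d\subseteq P(M)$, and $1_d(b)=0$. The last formula is (A4).

(e) If $b\notin N$, compute both sets with a sequence $\bar x$ from $M$. If $b\in N$, then $t\in N$ by (a) for $N\subseteq N'$, and $F^N$ is the restriction of $F^{N'}$.
\end{proof}

\subsection{The ordering}

Part (d) is the first feature of Example~\ref{ex:cell}: for a new $b$, the model $M$ determines $F_M(t)$, and only its parity is independent of $t$. The ordering requires that this parity makes sense and is rarely $1$.

\begin{definition}
For $M,N\in\mathbf K^*$, $M\le N$ means that $M\subseteq N$ and for all $b\in P(N)\setminus P(M)$: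
\begin{itemize}
\item[(i)] $F_M(t)$ is finite for all $c\in C(M)$ and $t\in T_{b,c}(N)$; the parity of $|F_M(t)|$, which does not depend on $t$, is denoted $[b:c]_M$;
\item[(ii)] for each $\nu<\theta$ there is at most one $c\in C_\nu(M)$ with $[b:c]_M=1$.
\end{itemize}
\end{definition}

\begin{lemma}\label{lem:order}
On $\mathbf K^*$ the following hold.
\begin{enumerate}
\item[(a)] $\le$ is a partial order, invariant under isomorphism, and coherent.
\item[(b)] If $M\le N$, every frame of $M$ at $c$ is a frame of $N$ at $c$.
\item[(c)] Let $I$ be a nonempty directed set, $M_i\le M_j$ for $i\le j$ in $I$, and $M=\bigcup_iM_i$. Then $M\in\mathbf K^*$ and $M_i\le M$ for all $i$. If $M_i\le N\in\mathbf K^*$ for all $i$, then $M\le N$.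
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Reflexivity, antisymmetry and invariance are immediate from the definition. For transitivity let $M\le N\le N'$ and $b\in P(N')\setminus P(M)$. If $b\in N$, then by Lemma~\ref{lem:sub}(e) conditions (i) and (ii) for $b$ in $N'$ are those for $b$ in $N$, which hold as $M\le N$. If $b\notin N$, then $F_M(t)=F_N(t)$ whenever $\gamma(t)\in M$, so (i) and (ii) follow from $N\le N'$ and $C_\nu(M)\subseteq C_\nu(N)$. For coherence let $M\subseteq N$, $M\le N'$, $N\le N'$ and $b\in P(N)\setminus P(M)$. Again (i) and (ii) for $b$ read the same in $N$ and in $N'$, and they hold in $N'$.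

(b) Let $\bar x$ be a frame of $M$ at $c$ and $t\in T_{b,c}(N)$. If $b\in M$, then $t\in M$ by Lemma~\ref{lem:sub}(a), so $F(t,\bar x)$ is finite. If $b\notin M$, then $F(t,\bar x)=F_M(t)$ is finite by (i).

(c) (A1) passes to the union, and each instance of (A4) involves finitely many elements. For (A2), $T_{b,c}(M)=T_{b,c}(M_i)$ as soon as $b,c\in M_i$, by Lemma~\ref{lem:sub}(a). For (A3), any two points of $X_{c,\xi}(M)$ and any finite $e\subseteq P(M)$ lie in one $M_i$, where the action is free and transitive. For (A5), let $c\in M_i$ and let $\bar x$ be a frame of $M_i$ at $c$; each $t\in T(M)$ lies in some $M_k$ with $k\ge i$, and $\bar x$ is a frame of $M_k$ by (b). To see $M_i\le M$, note that each $b\in P(M)\setminus P(M_i)$ lies in some $M_k$ with $k\ge i$, and use $M_i\le M_k$ and Lemma~\ref{lem:sub}(e). Finally let all $M_i\le N$ and $b\in P(N)\setminus P(M)$. For $c\in C(M_i)$ and $t\in T_{b,c}(N)$, $F_M(t)=F_{M_i}(t)$ is finite, and $[b:c]_M=[b:c]_{M_i}$. Two elements $c\ne c'$ of $C_\nu(M)$ with $[b:c]_M=[b:c']_M=1$ would lie in one $M_i$ and contradict $M_i\le N$.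
\end{proof}

Condition (ii) lets us record all bits of a new $b$ in one sequence. Let $*$ be a symbol belonging to no model and put
\[V(M)=\prod_{\nu<\theta}\bigl(C_\nu(M)\cup\{*\}\bigr).\]
If $|M|=\lambda$, then $|V(M)|=\lambda^\theta=\lambda$. For $M\le N$ and $b\in P(N)\setminus P(M)$, the \emph{address} $v_M(b)\in V(M)$ is defined by letting $v_M(b)(\nu)$ be the unique $c\in C_\nu(M)$ with $[b:c]_M=1$, or $*$ if there is none. For $M\le N$ we have $V(M)\subseteq V(N)$, and for $v\in V(N)$ we let $v|_M\in V(M)$ be obtained from $v$ by replacing the values outside $M$ by $*$; so $v|_M=v$ if $v\in V(M)$.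

\begin{lemma}\label{lem:address}
\begin{enumerate}
\item[(a)] If $M\le N\le N'$ and $b\in P(N')\setminus P(N)$, then $v_M(b)=v_N(b)|_M$.
\item[(b)] If $M\le N$ and $f:N\to N'$ is an isomorphism over $M$ onto $f[N]\le N'$, then $v_M(f(b))=v_M(b)$ for $b\in P(N)\setminus P(M)$, and $F_M(f(t))=F_M(t)$ for $t\in T_{b,c}(N)$, $c\in C(M)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:sub}(e), $[b:c]_M=[b:c]_N$ for $c\in C(M)$. (b) The equalities hold when the left sides are computed in $f[N]$, since $f$ is an isomorphism fixing $M$, and by Lemma~\ref{lem:sub}(e) they are computed identically in $N'$.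
\end{proof}

\subsection{The L\"owenheim--Skolem axiom}

The pair $(\mathbf K^*,\le)$ has every property of an AEC except the last one, which fails. Let $N=N(P,C,u)$ with $|P|=\lambda^+$ and $u$ constantly $1$, and suppose $M\le N$ has size $\lambda$. Some $b\in P\setminus P(M)$ lies in none of the finite sets $e$ with $(c,\xi,e)\in M$. For this $b$, $F_M((b,c,s))=s\mathbin{\triangle}\{0\}$ is odd for every $c\in C(M)$, contradicting (ii). We discard such models.

\begin{definition}
$\mathbf K$ is the class of $N\in\mathbf K^*$ such that every $A\subseteq N$ with $|A|\le\lambda$ is contained in some $M\in\mathbf K^*$ with $|M|=\lambda$ and $M\le N$. The order $\le_{\mathbf K}$ is the restriction of $\le$ to $\mathbf K$.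
\end{definition}

Every $N\in\mathbf K^*$ of size $\lambda$ is in $\mathbf K$ (take $M=N$). So $\mathbf K_\lambda=\{M\in\mathbf K^*:|M|=\lambda\}$, this class is nonempty by Example~\ref{ex:models}, and its members have $|P|=|C_\nu|=\lambda$. There are no models of size $<\lambda$.

\begin{proposition}\label{prop:aec}
$(\mathbf K,\le)$ is an AEC with $\operatorname{LS}(\mathbf K)=\lambda$.
\end{proposition}

\begin{proof}
Closure under isomorphism, the partial order and coherence come from Lemma~\ref{lem:order}(a).

\emph{Chains.} Let $\langle M_i:i<\delta\rangle$ be increasing in $\mathbf K$ with union $M$. By Lemma~\ref{lem:order}(c) it remains to show $M\in\mathbf K$, and passing to a cofinal subsequence we may assume that $\delta$ is a regular cardinal. Let $A\subseteq M$, $|A|\le\lambda$. If $\delta>\lambda$, then $A\subseteq M_i$ for some $i$; there is $M'\le M_i$ of size $\lambda$ containing $A$, and $M'\le M$. If $\delta\le\lambda$, choose inductively $M'_i\le M_i$ of size $\lambda$ containing $(A\cap M_i)\cup\bigcup_{j<i}M'_j$. For $j<i$ we have $M'_j\le M_j\le M_i$, $M'_i\le M_i$ and $M'_j\subseteq M'_i$,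 so $M'_j\le M'_i$ by coherence. By Lemma~\ref{lem:order}(c), $M'=\bigcup_iM'_i$ is in $\mathbf K^*$, and $M'\le M$ since $M'_i\le M_i\le M$ for all $i$. It has size $\lambda$ and contains $A$.

\emph{L\"owenheim--Skolem.} Let $A\subseteq N\in\mathbf K$. If $|A|\le\lambda$, use the definition of $\mathbf K$. If $|A|>\lambda$, choose for $w\in[A]^{<\omega}$, by induction on $|w|$, a model $M_w\le N$ of size $\lambda$ containing $w\cup\bigcup_{w'\subsetneq w}M_{w'}$. By coherence $M_{w'}\le M_w$ for $w'\subseteq w$. So $M=\bigcup_wM_w$ is in $\mathbf K^*$, $M\le N$, $A\subseteq M$ and $|M|=|A|$. To see $M\in\mathbf K$, let $B\subseteq M$ with $|B|\le\lambda$. Choose a nonempty $J\subseteq[A]^{<\omega}$ of size $\le\lambda$, closed under finite unions, with $B\subseteq M_J:=\bigcup_{w\in J}M_w$. By Lemma~\ref{lem:order}(c), $M_J\in\mathbf K^*$ and $M_J\le N$; also $|M_J|=\lambda$, and $M_J\le M$ by coherence. Thus $\lambda$ works in the axiom, and nothing smaller is allowed since the vocabulary has size $\lambda$.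
\end{proof}

From now on all models are in $\mathbf K_\lambda$.

\section{Models of size $\lambda$}\label{sec:models}

\subsection{Balanced frames and categoricity}

Balanced frames are coordinate systems. Part (a) of the next lemma is the resetting of all bits; parts (b) and (c) let us put a given point at the origin, which will be needed to compare types.

\begin{lemma}\label{lem:frames}
Let $M\in\mathbf K_\lambda$ and $c\in C(M)$.
\begin{enumerate}
\item[(a)] There is a balanced frame at $c$.
\item[(b)] If $t\in T_{b,c}$, there is a balanced frame $\bar y$ at $c$ with $F(t,\bar y)=\emptyset$.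
\item[(c)] If $x\in X_{c,\xi}$, there is a balanced frame $\bar y$ at $c$ with $y_\xi=x$.
\item[(d)] If $\bar x$ is a balanced frame at $c$ and $b\in P$, there is a unique $t(b,\bar x)\in T_{b,c}$ with $F(t(b,\bar x),\bar x)=\emptyset$, and
\begin{equation}\label{eq:coord}
F\bigl(s+t(b,\bar x),\,e+x_\xi\bigr)=1_s(\xi)+1_e(b).
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\bar x$ be a frame at $c$. Since $|P(M)|=\lambda$, we can enumerate $P(M)=\{b_\xi:\xi<\lambda\}$ without repetition. Let $y_\xi=b_\xi+x_\xi$ if the parity of $\bar x$ at $b_\xi$ is $1$, and $y_\xi=x_\xi$ otherwise. For $t\in T_{b_\eta,c}$ and $\xi\ne\eta$ we have $F(t,y_\xi)=F(t,x_\xi)$ by (A4), since $b_\xi\ne b_\eta$. So $F(t,\bar y)=F(t,\bar x)\mathbin{\triangle}\{\eta\}$ if the parity of $\bar x$ at $b_\eta$ is $1$, and $F(t,\bar y)=F(t,\bar x)$ otherwise. In both cases the set is finite and even.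

(b) Let $\bar x$ be balanced and $s=F(t,\bar x)\in S$. Put $y_\xi=b+x_\xi$ for $\xi\in s$ and $y_\xi=x_\xi$ otherwise. For $t'\in T$ with $\gamma(t')=c$, $F(t',\bar y)$ equals $F(t',\bar x)\mathbin{\triangle}s$ if $\pi(t')=b$ and $F(t',\bar x)$ otherwise. So $\bar y$ is balanced and $F(t,\bar y)=\emptyset$.

(c) Let $\bar x$ be balanced, write $x=e+x_\xi$ and pick $\zeta\ne\xi$. Put $y_\xi=x$, $y_\zeta=e+x_\zeta$, and keep the other entries; the change at $\zeta$ restores the parities disturbed at $\xi$. Indeed $F(t',\bar y)$ equals $F(t',\bar x)\mathbin{\triangle}\{\xi,\zeta\}$ if $\pi(t')\in e$ and $F(t',\bar x)$ otherwise.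

(d) Pick $t_0\in T_{b,c}$ and let $s_0=F(t_0,\bar x)\in S$. Then $F(s+t_0,\bar x)=s\mathbin{\triangle}s_0$ is empty exactly for $s=s_0$. Equation \eqref{eq:coord} follows from (A4).
\end{proof}

\begin{corollary}\label{cor:cat}
Every $M\in\mathbf K_\lambda$ is isomorphic, by an isomorphism fixing $P\cup C$ pointwise, to the standard model on its sets $P$ and $(C_\nu)_\nu$. Any two members of $\mathbf K_\lambda$ are isomorphic.
\end{corollary}

\begin{proof}
Choose a balanced frame $\bar x^c$ at each $c$, and map $s+t(b,\bar x^c)\mapsto(b,c,s)$ and $e+x^c_\xi\mapsto(c,\xi,e)$. These maps are bijections of torsors that respect $\pi$, $\gamma$ and the actions, and $F$ is preserved by \eqref{eq:coord}. Bijections between the sets $P$ and between the sets $C_\nu$, all of size $\lambda$, induce an isomorphism of standard models.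
\end{proof}

\subsection{Extensions and embeddings}

An extension $M\le N$ comes with a list: the new elements of $P$ with their addresses, and the new elements of $C$ with their levels. We show that every such list occurs and that a map of lists lifts to an embedding. Everything about amalgamation and types follows from these two lemmas.

\begin{lemma}\label{lem:exist}
Let $M\in\mathbf K_\lambda$, let $B$ and $D_\nu$ ($\nu<\theta$) be sets of size $\le\lambda$, disjoint from each other and from $M$, and let $v:B\to V(M)$. There is $N\ge M$ in $\mathbf K_\lambda$ with $P(N)=P(M)\cup B$, $C_\nu(N)=C_\nu(M)\cup D_\nu$ and $v_M(b)=v(b)$ for $b\in B$.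
\end{lemma}

\begin{proof}
By Corollary~\ref{cor:cat}, after renaming the elements of $T$ and $X$ we may assume that $M$ is standard. Let $N=N(P',C',u)$ with $P'=P(M)\cup B$, $C'_\nu=C_\nu(M)\cup D_\nu$, and $u(b,c)=1$ exactly when $b\in B$ and $c=v(b)(\nu)$ for some $\nu$. Then $M\subseteq N$, since $u(b,c)=0$ for $b\in P(M)$. For $b\in B$ and $c\in C_\nu(M)$, the sequence $\bar o^c$ lies in $M$, so $F_M((b,c,s))=F((b,c,s),\bar o^c)$ is finite of parity $u(b,c)$ by Example~\ref{ex:models}. Thus $[b:c]_M=1$ if and only if $c=v(b)(\nu)$. Hence $M\le N$ and $v_M(b)=v(b)$.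
\end{proof}

Let $M\le N$ and $M\le N'$. An injection $g:P(N)\cup C(N)\to P(N')\cup C(N')$ is \emph{admissible over $M$} if it is the identity on $P(M)\cup C(M)$, maps $P(N)$ into $P(N')$ and $C_\nu(N)$ into $C_\nu(N')$, and satisfies $v_M(g(b))=v_M(b)$ for $b\in P(N)\setminus P(M)$. (By injectivity, elements outside $M$ go to elements outside $M$.)

\begin{lemma}\label{lem:embed}
Let $M\le N$ and $M\le N'$ in $\mathbf K_\lambda$ and let $g$ be admissible over $M$. For each $c\in C(N)\setminus C(M)$ let $\bar x^c$ be a balanced frame of $N$ at $c$ and $\bar y^{g(c)}$ a balanced frame of $N'$ at $g(c)$. There is a $\mathbf K$-embedding $f:N\to N'$ over $M$ extending $g$ such that: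
\begin{enumerate}
\item[(a)] for $c\in C(M)$, $x\in X_{c,\xi}(M)$, $e\in[P(N)]^{<\omega}$: $f(e+x)=g[e]+x$;
\item[(b)] for $c\in C(M)$, $b\in P(N)\setminus P(M)$, $t\in T_{b,c}(N)$: $f(t)$ is the unique $t'\in T_{g(b),c}(N')$ with $F_M(t')=F_M(t)$;
\item[(c)] for $c\in C(N)\setminus C(M)$, $b\in P(N)$: $f(e+x^c_\xi)=g[e]+y^{g(c)}_\xi$ and $f(s+t(b,\bar x^c))=s+t(g(b),\bar y^{g(c)})$.
\end{enumerate}
\end{lemma}

Over an old $c$ the map is forced by $M$; over a new $c$ it is the change of coordinates from one balanced frame to another.

\begin{proof}
Define $f$ as $g$ on $P\cup C$, as the identity on $T_{b,c}(N)=T_{b,c}(M)$ for $b,c\in M$, and by (a)--(c) elsewhere.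

\emph{Well-definedness.} In (a), every point of $X_{c,\xi}(N)$ has the form $e+x$ with $x\in M$. If $e+x=e'+x'$, then $x'=d+x$ with $d\subseteq P(M)$, so $e=e'\mathbin{\triangle}d$ and $g[e]=g[e']\mathbin{\triangle}d$, whence $g[e]+x=g[e']+x'$. Taking $e=\emptyset$, $f$ is the identity on $X_{c,\xi}(M)$. In (b), pick $t'_0\in T_{g(b),c}(N')$. As $v_M(g(b))=v_M(b)$, we have $[g(b):c]_M=[b:c]_M$, so $s=F_M(t'_0)\mathbin{\triangle}F_M(t)$ is finite and even, and $t'=s+t'_0$ is the unique solution by Lemma~\ref{lem:sub}(d). This is the only use of the addresses. In (c) the displayed expressions are unique.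

\emph{Functions and injectivity.} The map $f$ preserves sorts and sends $T_{b,c}$ into $T_{g(b),g(c)}$ and $X_{c,\xi}$ into $X_{g(c),\xi}$, so it commutes with $\pi$ and $\gamma$. Since $g$ is injective, $g[\{b\}\mathbin{\triangle}e]=\{g(b)\}\mathbin{\triangle}g[e]$, which gives $f(b+y)=g(b)+f(y)$ for $y\in X(N)$. Also $f(s+t)=s+f(t)$; in case (b) this holds because $F_M(s+t)=s\mathbin{\triangle}F_M(t)$ in both $N$ and $N'$. Different torsors go to different torsors as $g$ is injective, and on each torsor $f$ is injective because the actions in $N'$ are free.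

\emph{Preservation of $F$.} If $\gamma(t)\ne\gamma(y)$, the same holds for the images and both values are $0$. Now let $t\in T_{b,c}(N)$ and $y\in X_{c,\xi}(N)$. If $c\in M$, write $y=e+x$ with $x\in M$; then
\[F(t,y)=F(t,x)+1_e(b),\qquad F(f(t),f(y))=F(f(t),x)+1_{g[e]}(g(b)),\]
and $1_e(b)=1_{g[e]}(g(b))$. If $b\in M$, then $f(t)=t\in M$, and $F(t,x)$ is computed in $M$. If $b\notin M$, then $F(t,x)=1_{F_M(t)}(\xi)=F(f(t),x)$ by (b). If $c\notin M$, use \eqref{eq:coord} in $N$ and in $N'$.

\emph{$f[N]\le N'$.} So far $f$ is an isomorphism over $M$ onto a substructure $f[N]\supseteq M$ of $N'$. Let $b'\in P(N')\setminus g[P(N)]$, $c'\in g[C(N)]$ and $t\in T_{b',c'}(N')$. If $c'\in M$, then $F_{f[N]}(t)=F_M(t)$ by Lemma~\ref{lem:sub}(e); this set is finite and $[b':c']_{f[N]}=[b':c']_M$. If $c'=g(c)$ with $c\notin M$, then $f[N]$ contains $y^{c'}_\xi=f(x^c_\xi)$ for all $\xi$, so $F_{f[N]}(t)=F(t,\bar y^{c'})$ is finite and even. Thus (i) holds, and every $c'$ with $[b':c']_{f[N]}=1$ lies in $M$, so (ii) follows from $M\le N'$.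
\end{proof}

\begin{corollary}\label{cor:ap}
\begin{enumerate}
\item[(a)] $\mathbf K_\lambda$ has amalgamation, joint embedding and no maximal models.
\item[(b)] Every $M\in\mathbf K_\lambda$ has a universal extension in $\mathbf K_\lambda$.
\item[(c)] If $M\le^u_{\mathbf K}N$, then $C_\nu(N)\ne C_\nu(M)$ for all $\nu$.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) Joint embedding holds by Corollary~\ref{cor:cat}, and Lemma~\ref{lem:exist} with $B\neq\emptyset$ gives proper extensions. To amalgamate $N_1,N_2$ over $M$, apply Lemma~\ref{lem:exist} to disjoint copies of the new elements of $P$ and $C_\nu$ in $N_1$ and in $N_2$, with their addresses over $M$. The natural injections are admissible, and balanced frames exist by Lemma~\ref{lem:frames}(a), so Lemma~\ref{lem:embed} applies.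

(b) Apply Lemma~\ref{lem:exist} with $|D_\nu|=\lambda$ and with $B$ containing $\lambda$ elements of address $v$ for each $v\in V(M)$; then $|B|=\lambda$ because $|V(M)|=\lambda$. Every $M'\ge M$ has an admissible map into the resulting $N$, hence embeds into $N$ over $M$.

(c) By Lemma~\ref{lem:exist} some $M'\ge M$ has a new element of $C_\nu$, and an embedding over $M$ sends it into $C_\nu(N)\setminus M$.
\end{proof}

\section{Types and independence}\label{sec:types}

\subsection{Description of the types}

For $M\le N$ and $a\in N$ we define the \emph{datum} $d_M(a)$ and the \emph{skeleton} $\operatorname{sk}_M(a)\subseteq M$ by the table below. The first entry of a datum is the number of the case. In case 8, $a=e+x$ is the decomposition over $M$, so $e\neq\emptyset$, and $[v_M(b):b\in e]$ is a finite multiset.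

\begin{center}
\begin{tabular}{c|l|l|c}
case & position of $a$ & $d_M(a)$ & $\operatorname{sk}_M(a)$\\
\hline
1 & $a\in M$ & $(1,a)$ & $\{a\}$\\
2 & $a\in P\setminus M$ & $(2,v_M(a))$ & $\emptyset$\\
3 & $a\in C_\nu\setminus M$ & $(3,\nu)$ & $\emptyset$\\
4 & $a\in T_{b,c}$, $c\in M$, $b\notin M$ & $(4,c,v_M(b),F_M(a))$ & $\{c\}$\\
5 & $a\in T_{b,c}$, $c\in C_\nu\setminus M$, $b\in M$ & $(5,\nu,b)$ & $\{b\}$\\
6 & $a\in T_{b,c}$, $c\in C_\nu\setminus M$, $b\notin M$ & $(6,\nu,v_M(b))$ & $\emptyset$\\
7 & $a\in X_{c,\xi}$, $c\in C_\nu\setminus M$ & $(7,\xi,\nu)$ & $\emptyset$\\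
8 & $a\in X_{c,\xi}\setminus M$, $c\in M$ & $(8,x,[v_M(b):b\in e])$ & $\{x\}$
\end{tabular}
\end{center}

Exactly one case applies: $M$ is closed under $\pi$ and $\gamma$, and $a\in T_{b,c}$ with $b,c\in M$ lies in $M$ by Lemma~\ref{lem:sub}(a).

\begin{lemma}\label{lem:types}
Let $M\le N,N'$, $a\in N$, $a'\in N'$. Then $\operatorname{gtp}(a/M;N)=\operatorname{gtp}(a'/M;N')$ if and only if $d_M(a)=d_M(a')$.
\end{lemma}

\begin{proof}
\emph{Only if.} Let $f:N\to N''$ be a $\mathbf K$-embedding over $M$. It preserves sorts, commutes with $\pi$ and $\gamma$, and maps $N\setminus M$ outside $M$, so $a$ and $f(a)$ fall under the same case. In case 8, $f(a)=f[e]+x$ is the decomposition of $f(a)$ over $M$. Addresses and the sets $F_M$ are preserved by Lemma~\ref{lem:address}(b). So $d_M(f(a))=d_M(a)$. By (T3), equal types give embeddings $f,f'$ over $M$ into one model with $f(a)=f'(a')$, and then $d_M(a)=d_M(a')$.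

\emph{If.} In case 1, $a=a'\in M$ and any amalgam links the triples. In the other cases we amalgamate $N$ and $N'$ while identifying the finitely many new elements of $P\cup C$ on which $a$ and $a'$ depend. Match $a$ with $a'$ in cases 2 and 3; $\pi(a)$ with $\pi(a')$ in cases 4 and 6; $\gamma(a)$ with $\gamma(a')$ in cases 5, 6 and 7; and in case 8, where $a=e+x$ and $a'=e'+x$ with the same $x$, match $e$ with $e'$ by a bijection preserving addresses. Since the data are equal, matched elements of $P$ have the same address and matched elements of $C$ the same level. By Lemma~\ref{lem:exist} there is $N''\ge M$ whose new elements of $P$ and $C_\nu$ are disjoint copies of those of $N$ and of $N'$, glued along the matching, with the induced addresses. The natural injections $g,g'$ are admissible and agree on matched elements.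

Fix one balanced frame $\bar y^{c''}$ of $N''$ at each new $c''\in C(N'')$, and apply Lemma~\ref{lem:embed} to obtain $f:N\to N''$ and $f':N'\to N''$, both using these frames. In $N$ and $N'$ use arbitrary balanced frames, except at $c=\gamma(a)$ and $c'=\gamma(a')$ in cases 5--7. In cases 5 and 6 use frames $\bar x,\bar x'$ with $F(a,\bar x)=\emptyset=F(a',\bar x')$, and in case 7 use frames with $\xi$-th entries $a$ and $a'$; they exist by Lemma~\ref{lem:frames}(b),(c). We check $f(a)=f'(a')$.
\begin{itemize}
\item Cases 2, 3: $f(a)=g(a)=g'(a')=f'(a')$.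
\item Case 4: $g(\pi(a))=g'(\pi(a'))=:b''$, and both $f(a)$ and $f'(a')$ are the unique $t\in T_{b'',c}(N'')$ with $F_M(t)=F_M(a)=F_M(a')$.
\item Cases 5, 6: $g(\pi(a))=g'(\pi(a'))=:b''$ and $g(c)=g'(c')=:c''$. As $a=t(\pi(a),\bar x)$ and $a'=t(\pi(a'),\bar x')$, both images are $t(b'',\bar y^{c''})$.
\item Case 7: both images are $y^{c''}_\xi$ with $c''=g(c)=g'(c')$.
\item Case 8: $f(a)=g[e]+x=g'[e']+x=f'(a')$. \qedhere
\end{itemize}
\end{proof}

\begin{corollary}\label{cor:stable}
$\mathbf K$ is stable in $\lambda$.
\end{corollary}

\begin{proof}
A datum over $M$ is a finite tuple whose entries are ordinals below $\lambda$, elements of $M$, elements of $V(M)$, finite subsets of $\lambda$ and finite multisets from $V(M)$. Since $|V(M)|=\lambda$, there are at most $\lambda$ data.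
\end{proof}

By Lemmas~\ref{lem:exist} and~\ref{lem:types}, each $v\in V(M)$ gives its own type $(2,v)$, so stability needs exactly $\lambda^\theta=\lambda$.

\subsection{Supports}

A datum over $N$ mentions some elements of $N$, and the natural meaning of ``does not fork over $M$'' is that they all lie in $M$. For $N\le N'$ and $a\in N'$, the \emph{support} $\operatorname{supp}_N(a)\subseteq N$ is the union of $\operatorname{sk}_N(a)$ and the set of values $v(\nu)\ne*$ of the addresses $v$ occurring in $d_N(a)$. Skeleton and support can be read off from the datum, so by Lemma~\ref{lem:types} every $p\in\mathbf{gS}(N)$ has a datum $d(p)$, which determines $p$, a skeleton $\operatorname{sk}(p)$ with at most one element, and a support $\operatorname{supp}(p)$ of size $\le\theta$. The properties of independence come from knowing how data restrict.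

\begin{lemma}\label{lem:restrict}
Let $M\le N$ and $p\in\mathbf{gS}(N)$ with $\operatorname{sk}(p)\subseteq M$. Then $d(p\upharpoonright M)$ is obtained from $d(p)$ by replacing each address $v$ by $v|_M$. Hence $\operatorname{supp}(p\upharpoonright M)=\operatorname{supp}(p)\cap M$, and if $\operatorname{supp}(p)\subseteq M$, then $d(p\upharpoonright M)=d(p)$.
\end{lemma}

\begin{proof}
Let $p=\operatorname{gtp}(a/N;N')$. We show that $a$ falls under the same case over $M$ as over $N$, with the same skeleton and the same elements $b\notin N$ contributing addresses; then $v_M(b)=v_N(b)|_M$ by Lemma~\ref{lem:address}(a). In cases 2, 3, 6 and 7 over $N$, the conditions say that certain elements are outside $N$, so they are outside $M$. In case 1, $a\in M$ by hypothesis. In case 4, $c\in M$ by hypothesis, $b\notin M$, and $F_M(a)=F_N(a)$ by Lemma~\ref{lem:sub}(e). In case 5, $b\in M$ by hypothesis and $c\notin M$. In case 8, let $a=e+x$ be the decomposition over $N$. Then $x\in M$, so $c=\gamma(x)\in M$, and $e\cap P(M)=\emptyset$, so $a=e+x$ is also the decomposition over $M$.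
\end{proof}

\begin{definition}
For $M\le N$ in $\mathbf K_\lambda$ and $p\in\mathbf{gS}(N)$, $p$ \emph{does not fork over} $M$ if $\operatorname{supp}(p)\subseteq M$. This relation is $\mathbf i$.
\end{definition}

\begin{proposition}\label{prop:indep}
$\mathbf i$ is an independence relation on $\mathbf K_\lambda$ with uniqueness, extension, universal continuity and $(\ge\theta^+)$-local character.
\end{proposition}

\begin{proof}
\emph{Invariance.} If $h:N\cong N_1$, then $\operatorname{supp}(h(p))=h[\operatorname{supp}(p)]$, because an isomorphism extending $h$ carries every entry of the table to the corresponding entry.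

\emph{Monotonicity.} Let $M\le M'\le N_0\le N$ and $\operatorname{supp}(p)\subseteq M$. By Lemma~\ref{lem:restrict}, $\operatorname{supp}(p\upharpoonright N_0)=\operatorname{supp}(p)\cap N_0\subseteq M'$.

\emph{Uniqueness.} If $p,q\in\mathbf{gS}(N)$ have supports in $M$ and $p\upharpoonright M=q\upharpoonright M$, then $d(p)=d(p\upharpoonright M)=d(q\upharpoonright M)=d(q)$ by Lemma~\ref{lem:restrict}, so $p=q$.

\emph{Extension.} Let $p=\operatorname{gtp}(a/N;N_1)$ have support in $M$ and let $N\le N'$. Renaming $N_1$ over $N$, assume $N_1\cap N'=N$. By Lemma~\ref{lem:exist} there is $N_2\ge N'$ whose new elements of $P$ and $C_\nu$ over $N'$ are those of $N_1$ over $N$, and in which $v_{N'}(b)$ is the address $v_N(b)\in V(N)\subseteq V(N')$ computed in $N_1$. By Lemma~\ref{lem:address}(a), the address of $b$ over $N$ in $N_2$ is $v_{N'}(b)|_N=v_{N'}(b)$, the original one. So the inclusion of $P(N_1)\cup C(N_1)$ is admissible over $N$, and Lemma~\ref{lem:embed} gives $f:N_1\to N_2$ over $N$ that is the identity on $P\cup C$. Let $q=\operatorname{gtp}(f(a)/N';N_2)$; then $q\upharpoonright N=p$ by (T1).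

We claim $\operatorname{supp}(q)\subseteq N$; then $\operatorname{supp}(q)=\operatorname{supp}(p)\subseteq M$ by Lemma~\ref{lem:restrict}. If $a\in N$, then $\operatorname{supp}(q)=\{a\}$. Let $a\notin N$. An element of $P(N_1)\cup C(N_1)$ is fixed by $f$ and lies in $N'$ if and only if it lies in $N$. As $f$ commutes with $\pi$ and $\gamma$, in cases 2--7 the element $f(a)$ falls under the same case over $N'$ as $a$ over $N$, with the same skeleton. In case 8, if $a=e+x$ is the decomposition over $N$, then $f(a)=e+x$ with $\emptyset\ne e$ disjoint from $N'$; this is the decomposition over $N'$, and the skeleton is $\{x\}\subseteq N$. In all cases the addresses in $d(q)$ are of the form $v_{N'}(b)$ with $b\in P(N_1)\setminus P(N)$, and these lie in $V(N)$. This proves the claim.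

\emph{Continuity.} Let $\langle M_i:i\le\delta\rangle$ be any increasing continuous chain, $p\in\mathbf{gS}(M_\delta)$, and suppose $\operatorname{supp}(p\upharpoonright M_i)\subseteq M_0$ for all $i<\delta$. Given $z\in\operatorname{supp}(p)$, choose $i<\delta$ such that $M_i$ contains the finite set $\operatorname{sk}(p)\cup\{z\}$. By Lemma~\ref{lem:restrict}, $z\in\operatorname{supp}(p\upharpoonright M_i)\subseteq M_0$.

\emph{Local character.} If $\operatorname{cf}(\delta)\ge\theta^+$ and $p\in\mathbf{gS}(M_\delta)$, then $\operatorname{supp}(p)$ has size $\le\theta$ and so is contained in some $M_i$ with $i<\delta$.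
\end{proof}

\section{The threshold and the failure of tameness}\label{sec:end}

The type that witnesses failure of local character is the one from Example~\ref{ex:visible}.

\begin{lemma}\label{lem:kappa}
$\kappa(\mathbf i)=\theta^+$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:indep}, $\kappa(\mathbf i)\le\theta^+$. Let $\mu\le\theta$ be regular. By Corollary~\ref{cor:ap}(b) there is a universal chain $\langle M_\alpha:\alpha\le\mu\rangle$, and by Corollary~\ref{cor:ap}(c) there are $c_\alpha\in C_\alpha(M_{\alpha+1})\setminus M_\alpha$ for $\alpha<\mu$; here we use that there are $\theta\ge\mu$ levels. Let $v\in V(M_\mu)$ have $v(\alpha)=c_\alpha$ for $\alpha<\mu$ and $v(\nu)=*$ for $\mu\le\nu<\theta$. By Lemma~\ref{lem:exist} there is $p\in\mathbf{gS}(M_\mu)$ with datum $(2,v)$. Its support $\{c_\alpha:\alpha<\mu\}$ is contained in no $M_\alpha$ with $\alpha<\mu$. So $(\ge\mu)$-local character fails.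
\end{proof}

The last lemma is the third feature of Example~\ref{ex:cell}: a small set misses a coordinate $\zeta$, and moving $M$ inside $N$ at that coordinate flips a bit.

\begin{lemma}\label{lem:nottame}
Over every $M\in\mathbf K_\lambda$ there are $p\ne q$ in $\mathbf{gS}(M)$ with $p\upharpoonright A=q\upharpoonright A$ for all $A\subseteq M$ with $|A|<\lambda$.
\end{lemma}

\begin{proof}
Fix $\nu<\theta$ and $c\in C_\nu(M)$. By Lemma~\ref{lem:exist} take $N\ge M$ and $b\in P(N)\setminus P(M)$ with $v_M(b)(\nu)=c$, and let $p=\operatorname{gtp}(b/M;N)$. Let $v'$ be $v_M(b)$ with its $\nu$-th value changed to $*$, and let $q\in\mathbf{gS}(M)$ be the type with datum $(2,v')$, which exists by Lemma~\ref{lem:exist}. Then $p\ne q$ by Lemma~\ref{lem:types}.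

Let $A\subseteq M$ with $|A|<\lambda$. The sets $X_\xi$ are pairwise disjoint, so $A\cap X_\zeta=\emptyset$ for some $\zeta<\lambda$. Let $M'$ be obtained from $M$ by replacing $X_{c,\zeta}(M)$ by $\{b+x:x\in X_{c,\zeta}(M)\}$, and let $h:M\to M'$ be the bijection given by $x\mapsto b+x$ on $X_{c,\zeta}(M)$ and the identity elsewhere. For $b'\in P(M)$ and $x\in X_{c,\zeta}(M)$ we have $\gamma(b+x)=c$ and $b'+(b+x)=b+(b'+x)$, so $M'$ is a substructure of $N$ and $h$ respects the functions. For $t\in T(M)$ we have $\pi(t)\ne b$, so $F(t,b+x)=F(t,x)$. Thus $h$ is an isomorphism, it fixes $A\cup P(M)\cup C(M)$, and $M'\in\mathbf K_\lambda$.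

Let $b'\in P(N)\setminus P(M)$, $c'\in C(M)$ and $t\in T_{b',c'}(N)$. If $c'\ne c$, then $M$ and $M'$ have the same sets $X_{c',\xi}$, so $F_{M'}(t)=F_M(t)$. If $c'=c$ and $b'\ne b$, then $F(t,b+x)=F(t,x)$ by (A4), so again $F_{M'}(t)=F_M(t)$. If $(b',c')=(b,c)$, then $F_{M'}(t)=F_M(t)\mathbin{\triangle}\{\zeta\}$. So all these sets are finite, and the only bit that changes is $[b:c]$, from $1$ to $0$. Hence $M'\le N$ and $v_{M'}(b)=v'$.

Extend $h^{-1}$ to an isomorphism $\hat h:N\cong N^*$. Then $M=\hat h[M']\le N^*$, and $v_M(\hat h(b))=v'$ because $\hat h$ fixes $C(M)$. By Lemma~\ref{lem:types}, $q=\operatorname{gtp}(\hat h(b)/M;N^*)$. Since $\hat h$ fixes $A$, (T1) gives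
\[p\upharpoonright A=\operatorname{gtp}(b/A;N)=\operatorname{gtp}(\hat h(b)/A;N^*)=q\upharpoonright A.\qedhere\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:aec}, $\mathbf K$ is an AEC with $\operatorname{LS}(\mathbf K)=\lambda$. The standing hypotheses hold with $\kappa=\theta^+\le\lambda$ by Corollaries~\ref{cor:ap}(a) and~\ref{cor:stable} and Proposition~\ref{prop:indep}, and $\kappa(\mathbf i)=\theta^+$ by Lemma~\ref{lem:kappa}. Limit models of every limit length $\delta<\lambda^+$ exist by Corollary~\ref{cor:ap}(b), taking unions at limit stages, and they are all isomorphic by Corollary~\ref{cor:cat}. The last assertion is Lemma~\ref{lem:nottame}.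
\end{proof}

\begin{thebibliography}{9}

\bibitem{BMA}
Jeremy Beard and Marcos Mazari-Armida,
\emph{On the spectrum of limit models},
arXiv:2503.11605 (2025).

\end{thebibliography}
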